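\title{Menger spaces with analytic remainders}

\begin{abstract}
A completely regular space is co-analytic if its remainder in some compactification is analytic. We show that the statement ``every co-analytic Menger space is $\sigma$-compact'' is equivalent in ZFC to the conjunction of $\mathfrak b>\omega_1$ and ``$\omega_1^{L[a]}<\omega_1$ for every real $a$'', and that it is equiconsistent with an inaccessible cardinal. This answers a question of Tall. The topological core is a reduction theorem: if $\mathfrak b>\omega_1$, every Lindel\"of space with an analytic remainder is a perfect preimage of a co-analytic subset of a compact metrizable space. If $\mathfrak b=\omega_1$, there is a Menger space that is not $\sigma$-compact and has the irrationals as a remainder.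
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are completely regular, and we work in ZFC. A space $X$ is \emph{Menger} if for every sequence $\langle\mathcal U_n:n<\omega\rangle$ of open covers there are finite $\mathcal V_n\subseteq\mathcal U_n$ such that $\bigcup_n\mathcal V_n$ covers $X$. It is \emph{$\sigma$-compact} if it is a countable union of compact subspaces. Every $\sigma$-compact space $X=\bigcup_nK_n$ is Menger (let $\mathcal V_n$ cover $K_n$), and every Menger space is Lindel\"of (take all $\mathcal U_n$ equal). The Menger property imitates $\sigma$-compactness using covers only, and one asks for which spaces the imitation is faithful.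

For definable spaces it often is. Let $\mathbb P$ be the space of irrationals, which is homeomorphic to the Baire space $\omega^\omega$. A space is \emph{analytic} if it is empty or a continuous image of $\mathbb P$. Menger analytic spaces are $\sigma$-compact (Arhangel'ski\u{\i}), and so are Menger \v{C}ech-complete spaces. At the next level the answer depends on the axioms. Call $Y\subseteq\mathbb R$ a \emph{co-analytic set of reals} if $\mathbb R\setminus Y$ is analytic. Under $V=L$ there is a Menger co-analytic set of reals that is not $\sigma$-compact (Miller--Fremlin), while $\mathbf\Pi^1_1$-determinacy implies that all Menger co-analytic sets of reals are $\sigma$-compact.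

To speak of co-analytic \emph{spaces} one needs an ambient space in which to take the complement, and a compactification is the natural choice. If $K$ is a compactification of $X$, the set $K\setminus X$ is a \emph{remainder} of $X$, and $X$ is \emph{co-analytic} if it has an analytic remainder. Compact spaces are co-analytic, with empty remainder. So is every co-analytic set of reals $Y$, for instance $\mathbb P$: its closure $\overline Y$ in $[-\infty,\infty]$ is a compactification, and the remainder $\overline Y\cap([-\infty,\infty]\setminus Y)$ is the intersection of a closed set with an analytic set, hence analytic. The following problem is posed by Tall \cite{Tall}.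

\begin{quote}
Is it consistent that every co-analytic Menger space, not necessarily metrizable, is $\sigma$-compact?
\end{quote}

Here is the natural guess. An analytic remainder $A=K\setminus X$ is a small object, the image of a second countable space. One therefore hopes that countably many continuous functions on $K$ tell the points of $X$ from the points of $A$. These functions would map $K$ onto a compact metrizable space, and $X$ would be the full preimage of a co-analytic set there. The problem would then be the problem for sets of reals in disguise, and $\mathbf\Pi^1_1$-determinacy would settle it. We show that the fate of this hope is decided by the \emph{bounding number} $\mathfrak b$, the least size of a subset of $\omega^\omega$ that is unbounded in the order $\le^*$ of eventual domination. The reduction succeeds if $\mathfrak b>\omega_1$ (Theorem~\ref{thm:reduction}), and if $\mathfrak b=\omega_1$ there is a counterexample of a purely non-metrizable nature (Proposition~\ref{prop:duplicate}). Once $\mathfrak b>\omega_1$, the problem for sets of reals has an exact answer in terms of the constructible universes $L[a]$.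

\begin{theorem}\label{thm:char}
The following are equivalent:
\begin{itemize}
\item[(1)] every co-analytic Menger space is $\sigma$-compact;
\item[(2)] $\mathfrak b>\omega_1$ and every Menger co-analytic set of reals is $\sigma$-compact;
\item[(3)] $\mathfrak b>\omega_1$ and $\omega_1^{L[a]}<\omega_1$ for all $a\in\omega^\omega$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:con}
ZFC $+$ ``every co-analytic Menger space is $\sigma$-compact'' is consistent if and only if ZFC $+$ ``there is an inaccessible cardinal'' is consistent.
\end{theorem}

So the answer to the problem is yes, relative to an inaccessible cardinal, and this hypothesis cannot be removed. For the simplest remainder that is not $\sigma$-compact, only the condition on $\mathfrak b$ survives.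

\begin{theorem}\label{thm:P}
The following are equivalent: \emph{(i)} $\mathfrak b>\omega_1$; \emph{(ii)} every Lindel\"of space with a remainder homeomorphic to $\mathbb P$ is $\sigma$-compact; \emph{(iii)} every Menger space with a remainder homeomorphic to $\mathbb P$ is $\sigma$-compact.
\end{theorem}

In particular, under CH there is always a counterexample to (1), even one with remainder $\mathbb P$. Hence $\mathbf\Pi^1_1$-determinacy alone does not give (1): collapsing the continuum to $\omega_1$ with countable conditions forces CH and adds no reals, so it preserves $\mathbf\Pi^1_1$-determinacy, whose games and strategies are coded by reals.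

Section~\ref{sec:back} collects the background. Section~\ref{sec:red} proves the reduction theorem, Section~\ref{sec:dup} treats $\mathfrak b=\omega_1$ and proves Theorem~\ref{thm:P}, Section~\ref{sec:reals} treats sets of reals and proves Theorem~\ref{thm:char}, and Section~\ref{sec:con} proves Theorem~\ref{thm:con}.

\section{Background}\label{sec:back}

\subsection*{The Baire space and $\mathfrak b$}
For $p,e\in\omega^\omega$ write $p\le e$ if $p(n)\le e(n)$ for all $n$, and $p\le^*e$ if this holds for all but finitely many $n$. A countable family $\{p_k:k<\omega\}$ is $\le^*$-bounded by $e(n)=\max_{k\le n}p_k(n)$, so $\omega_1\le\mathfrak b\le2^{\omega}$. The sets $L_e=\{p:p\le e\}$ are compact, and every compact subset of $\omega^\omega$ lies in some $L_e$, because each coordinate map is bounded on it.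

\begin{lemma}\label{lem:b}
Assume $\mathfrak b>\omega_1$, and let $p_\beta\in\omega^\omega$ for $\beta<\omega_1$. Then some compact $L\subseteq\omega^\omega$ contains $p_\beta$ for uncountably many $\beta$.
\end{lemma}

\begin{proof}
Take $e$ with $p_\beta\le^*e$ for all $\beta$. The set $\{p:p\le^*e\}$ is the union of the countably many sets $L_{e'}$, where $e'$ is a finite modification of $e$.
\end{proof}

We fix a copy of $\omega^\omega$ in the Cantor set. Let $Q\subseteq2^\omega$ be the countable dense set of sequences with finitely many $1$'s, let $P'=2^\omega\setminus Q$, and let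
\begin{equation}\label{eq:theta}
\theta:\omega^\omega\to P',\qquad \theta(z)=0^{z(0)}1\,0^{z(1)}1\,0^{z(2)}1\cdots .
\end{equation}
This bijection maps $\{z:v\subseteq z\}$ onto the set of $x\in P'$ that begin with $0^{v(0)}1\cdots0^{v(|v|-1)}1$. These sets form a base of $P'$, so $\theta$ is a homeomorphism.

\subsection*{Perfect maps and the Menger property}
A map is \emph{perfect} if it is continuous, closed, and has compact fibers. Our perfect maps all arise in one way. Let $g:K\to M$ be continuous, $K$ and $M$ compact, and $X'\subseteq M$. Then $g$ restricts to a perfect map $g^{-1}(X')\to X'$, since the image of $F\cap g^{-1}(X')$ is $g(F)\cap X'$ for closed $F\subseteq K$. Moreover $g^{-1}(X')$ is $\sigma$-compact if $X'$ is, since preimages of compact sets are closed in $K$.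

\begin{lemma}\label{lem:menger}
\begin{itemize}
\item[(a)] Continuous images and closed subspaces of Menger spaces are Menger.
\item[(b)] If $\varphi:Y\to X'$ is a perfect surjection and $X'$ is Menger, then $Y$ is Menger.
\item[(c)] $\omega^\omega$ is not Menger.
\item[(d)] A Lindel\"of space $Y$ with $|Y|<\mathfrak b$ is Menger.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For images, pull the covers back. For a closed subspace $F$, extend the members of each cover to open sets of the whole space and add the complement of $F$.

(b) Let $\mathcal U_n$ be open covers of $Y$. For $x\in X'$ let $\mathcal F\subseteq\mathcal U_n$ be a finite cover of $\varphi^{-1}(x)$. Then $W=X'\setminus\varphi(Y\setminus\bigcup\mathcal F)$ is an open neighborhood of $x$ with $\varphi^{-1}(W)\subseteq\bigcup\mathcal F$. So the open sets $W$ whose preimage is covered by finitely many members of $\mathcal U_n$ form a cover $\mathcal W_n$ of $X'$. Choose finite subfamilies of the $\mathcal W_n$ that together cover $X'$, and collect the corresponding members of $\mathcal U_n$.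

(c) Let $\mathcal U_n=\{\{z:z(n)=k\}:k<\omega\}$. Given finite $\mathcal V_n\subseteq\mathcal U_n$, choose $z(n)$ different from the finitely many values $k$ used in $\mathcal V_n$. Then $z$ is not covered.

(d) We may assume that the covers are countable, $\mathcal U_n=\{U_{n,k}:k<\omega\}$. Let $f_y(n)=\min\{k:y\in U_{n,k}\}$, and take $e$ with $f_y\le^*e$ for all $y\in Y$. The families $\{U_{n,k}:k\le e(n)\}$ together cover $Y$, because $f_y(n)\le e(n)$ for some $n$.
\end{proof}

A space is \emph{\v{C}ech-complete} if it is a $G_\delta$ in some, equivalently every, compactification. Completely metrizable spaces are \v{C}ech-complete.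

\subsection*{Descriptive set theory}
A \emph{tree} on a set $\Lambda$ is a subset of $\Lambda^{<\omega}$ closed under initial segments, $[T]$ is the set of infinite branches of $T$, and $T$ is \emph{well-founded} if $[T]=\emptyset$. Elements of a tree $T$ on $2\times\Lambda$ are written as pairs $(s,u)$ with $|s|=|u|$, and $p[T]=\{x\in2^\omega:\exists u\ (x,u)\in[T]\}$. We use the following textbook facts.
\begin{itemize}
\item[(D1)] In Polish spaces, Borel sets are analytic, and analytic sets are closed under countable unions and intersections, continuous images and continuous preimages.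
\item[(D2)] An uncountable Borel subset of a Polish space contains a perfect set; it then contains a copy of $2^\omega$.
\item[(D3)] A co-analytic subset of a Polish space is a union of $\aleph_1$ Borel sets.
\item[(D4)] $Y\subseteq2^\omega$ is $\Pi^1_1(a)$ if and only if $2^\omega\setminus Y=p[R]$ for a tree $R$ on $2\times\omega$ recursive in $a$. Every co-analytic subset of $2^\omega$ is $\Pi^1_1(a)$ for some $a\in\omega^\omega$.
\item[(D5)] A tree $T$ is well-founded if and only if it has a \emph{rank function}, a map $\rho:T\to\mathrm{Ord}$ with $\rho(t)>\rho(t')$ whenever $t\subsetneq t'$; for countable $T$ one can take values below $\omega_1$. Branches and rank functions persist in larger models, so well-foundedness, and with it every $\Pi^1_1$ statement about reals, is absolute between transitive models of ZFC containing the parameters.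
\end{itemize}

\subsection*{Constructibility}
For $c:\omega\to\mathrm{Ord}$, in particular for a real, $L[c]$ is the smallest transitive model of ZFC containing $c$ and all ordinals. It is computed correctly, together with its canonical well-order, in every such model, uniformly in $c$. For real $a$, $L[a]$ satisfies GCH, as does $L$. So $L[a]$ has a bijection between its reals and $\omega_1^{L[a]}$, and $\omega_1^{L[a]}<\omega_1$ means that $L[a]$ contains only countably many reals.

\section{Reduction to compact metrizable spaces}\label{sec:red}

For compact $K$ let $C(K)$ be the set of continuous real functions on $K$. We begin with the compact pieces of the remainder, which need no set-theoretic hypothesis.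

\begin{lemma}\label{lem:zero}
Let $X$ be Lindel\"of, $K$ a compactification of $X$, and $A=K\setminus X$ analytic. If $C\subseteq A$ is compact, then $K\setminus C$ is $\sigma$-compact, and $C=u^{-1}(0)$ for some $u\in C(K)$.
\end{lemma}

\begin{proof}
The subspace $A\setminus C$ is a continuous image of a subspace of $\mathbb P$, hence Lindel\"of. So $K\setminus C=X\cup(A\setminus C)$ is Lindel\"of. Cover $K\setminus C$ by open sets whose closures in $K$ miss $C$, and take a countable subcover. The closures $Z_n$ of its members are compact and $K\setminus C=\bigcup_nZ_n$. Take Urysohn functions $v_n:K\to[0,1]$ with $v_n=0$ on $C$ and $v_n=1$ on $Z_n$, and put $u=\sum_n2^{-n}v_n$.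
\end{proof}

Say that $\mathcal H\subseteq C(K)$ \emph{separates $X$ from $A$} if for all $x\in X$ and $a\in A$ some $h\in\mathcal H$ has $h(x)\ne h(a)$. If $A=\bigcup_nC_n$ is $\sigma$-compact, Lemma~\ref{lem:zero} gives $u_n$ with $u_n^{-1}(0)=C_n$, and $\{u_n:n<\omega\}$ separates $X$ from $A$. The Lindel\"of property is needed even when $A$ is a point. If $K=X\cup\{\infty\}$ is the one-point compactification of an uncountable discrete space, then for $h\in C(K)$ each set $\{x:|h(x)-h(\infty)|\ge1/n\}$ is finite, so countably many functions cannot separate $X$ from $\infty$.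

A general analytic $A$ is not $\sigma$-compact. The hypothesis $\mathfrak b>\omega_1$ is a substitute: by Lemma~\ref{lem:b}, among any $\omega_1$ points of $A$ uncountably many lie in one compact subset of $A$. This suffices, because a failure of countable separation can be witnessed by $\omega_1$ points.

\begin{theorem}\label{thm:reduction}
Assume $\mathfrak b>\omega_1$. Let $X$ be Lindel\"of, $K$ a compactification of $X$, and $A=K\setminus X$ analytic. Then there is a continuous $g:K\to M$ onto a compact metrizable $M$ with $g(X)\cap g(A)=\emptyset$. Hence $X=g^{-1}(X')$, where $X'=g(X)=M\setminus g(A)$ is co-analytic in $M$, and $g|X:X\to X'$ is perfect.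
\end{theorem}

\begin{proof}
It suffices to find a countable $\mathcal H\subseteq C(K)$ that separates $X$ from $A$. Then the diagonal map $g:K\to\mathbb R^{\mathcal H}$, $g(y)=\langle h(y):h\in\mathcal H\rangle$, and $M=g(K)$ are as required: $M$ is the disjoint union of $g(X)$ and the analytic set $g(A)$, so $X=g^{-1}(X')$, and $g|X$ is perfect by Section~\ref{sec:back}.

Suppose that no countable family separates $X$ from $A$. Then $A\neq\emptyset$; let $f:\omega^\omega\to A$ be a continuous surjection. By recursion on $\beta<\omega_1$ choose countable families $\mathcal H_\beta\subseteq C(K)$, points $x_\beta\in X$, $a_\beta\in A$, and functions $u_\beta\in C(K)$ such that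
\[
h(x_\beta)=h(a_\beta)\ \text{ for all }h\in\mathcal H_\beta,\qquad u_\beta^{-1}(0)=\{a_\beta\},
\]
where $\mathcal H_\beta=\{u_\alpha:\alpha<\beta\}$. The points exist because $\mathcal H_\beta$ does not separate, and $u_\beta$ exists by Lemma~\ref{lem:zero} with $C=\{a_\beta\}$. Let $\mathcal H=\bigcup_{\beta<\omega_1}\mathcal H_\beta$ and let $\psi:K\to\mathbb R^{\mathcal H}$ be its diagonal map.

The aim is to find compact sets $C'$ and $Z$ with $\psi(C')\cap\psi(Z)=\emptyset$ and $(a_\beta,x_\beta)\in C'\times Z$ for uncountably many $\beta$. This gives a contradiction. The compact sets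
\[
R_\beta=\{(y,z)\in C'\times Z:\ h(y)=h(z)\text{ for all }h\in\mathcal H_\beta\}
\]
decrease with $\beta$ and have empty intersection, so $R_\gamma=\emptyset$ for some $\gamma<\omega_1$. But if $\beta\ge\gamma$ and $(a_\beta,x_\beta)\in C'\times Z$, then $(a_\beta,x_\beta)\in R_\beta\subseteq R_\gamma$. We thin out $\omega_1$ three times.

\emph{Trapping the $a_\beta$.} Pick $p_\beta$ with $f(p_\beta)=a_\beta$. By Lemma~\ref{lem:b} there is a compact $L\subseteq\omega^\omega$ such that $I_0=\{\beta:p_\beta\in L\}$ is uncountable. Let $C=f(L)$, a compact subset of $A$. This is the only use of $\mathfrak b>\omega_1$.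

\emph{Trapping the $x_\beta$.} By Lemma~\ref{lem:zero}, $K\setminus C\supseteq X$ is $\sigma$-compact. So there is a compact $Z\subseteq K\setminus C$ such that $I_1=\{\beta\in I_0:x_\beta\in Z\}$ is uncountable.

\emph{Separating by $\mathcal H$.} The compact sets $C$ and $Z$ are disjoint, so some continuous function separates them. But $\mathcal H$ was built before $C$ and $Z$ were known, and such a function need not belong to $\mathcal H$. We therefore remove the points of $C$ that $\mathcal H$ confuses with points of $Z$; they form the compact set $E=C\cap\psi^{-1}(\psi(Z))$. The functions $u_\beta$ guarantee that no $a_\beta$ is removed. Indeed, if $\beta\in I_1$ and $\psi(a_\beta)=\psi(z)$ with $z\in Z$, then $u_\beta(z)=u_\beta(a_\beta)=0$, so $z=a_\beta\in C$, contradicting $Z\cap C=\emptyset$. Thus $a_\beta\in C\setminus E$ for all $\beta\in I_1$. By Lemma~\ref{lem:zero} applied to $E\subseteq A$, the set $C\setminus E=C\cap(K\setminus E)$ is $\sigma$-compact. So some compact $C'\subseteq C\setminus E$ contains $a_\beta$ for uncountably many $\beta\in I_1$, and $\psi(C')\cap\psi(Z)=\emptyset$ by the definition of $E$.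
\end{proof}

\begin{theorem}\label{thm:transfer}
If $\mathfrak b>\omega_1$ and every Menger co-analytic set of reals is $\sigma$-compact, then every co-analytic Menger space is $\sigma$-compact.
\end{theorem}

\begin{proof}
Let $X\ne\emptyset$ be Menger, with compactification $K$ and analytic remainder $A$. As $X$ is Lindel\"of, we can take $g,M,X'$ from Theorem~\ref{thm:reduction}, and $X'=g(X)$ is Menger. Every nonempty compact metrizable space is a continuous image of $2^\omega$; let $\varphi:2^\omega\to M$ be a continuous surjection and $Y=\varphi^{-1}(X')$. Then $2^\omega\setminus Y=\varphi^{-1}(g(A))$ is analytic by (D1). Viewing $2^\omega$ as a closed subset of $\mathbb R$, we see that $Y$ is a co-analytic set of reals. It is Menger by Lemma~\ref{lem:menger}(b), so it is $\sigma$-compact by hypothesis. Hence $X'=\varphi(Y)$ and $X=g^{-1}(X')$ are $\sigma$-compact. Note that the second hypothesis was used only for a subset of $2^\omega$.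
\end{proof}

\section{The case $\mathfrak b=\omega_1$ and the remainder $\mathbb P$}\label{sec:dup}

To defeat the reduction we want uncountably many pairs $(x,a)\in X\times A$ that continuous functions can hardly tell apart. Doubling the points of an uncountable set $Y\subseteq P'$ produces such pairs: one copy is isolated and goes to $X$, the other stays in the remainder. An uncountable set of isolated points threatens the Lindel\"of property, so every open set containing $Q$ must contain all but countably many points of $Y$. This is what $\mathfrak b=\omega_1$ provides.

\begin{proposition}\label{prop:duplicate}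
If $\mathfrak b=\omega_1$, there is a Menger, non-$\sigma$-compact space with a remainder homeomorphic to $\mathbb P$.
\end{proposition}

\begin{proof}
\emph{The set $Y$.} Let $\{b_\alpha:\alpha<\omega_1\}\subseteq\omega^\omega$ be $\le^*$-unbounded. Since countable families are bounded, we can choose recursively $y_\alpha$ with $b_\alpha\le^*y_\alpha$ and $y_\beta+1\le^*y_\alpha$ for $\beta<\alpha$; the $y_\alpha$ are distinct. For each $e$ the set $\{\alpha:y_\alpha\le e\}$ is countable. Otherwise it is cofinal in $\omega_1$, and for every $\alpha$ there is $\alpha'\ge\alpha$ with $b_\alpha\le^*y_\alpha\le^*y_{\alpha'}\le e$, so $e$ bounds all $b_\alpha$. Put $Y=\{\theta(y_\alpha):\alpha<\omega_1\}$ with $\theta$ as in \eqref{eq:theta}. Then $Y\subseteq P'$ is uncountable, and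
\begin{equation}\label{eq:conc}
Y\cap C\text{ is countable for every compact }C\subseteq P'.
\end{equation}

\emph{The space.} Let $K=(2^\omega\times\{0\})\cup(Y\times\{1\})$, a closed subspace of the Alexandroff duplicate of $2^\omega$. Explicitly, let $\pi:K\to2^\omega$ be the projection; the points $(y,1)$ are isolated, and the basic neighborhoods of $(x,0)$ are the sets $\pi^{-1}(W)\setminus\{(x,1)\}$ with $W\ni x$ clopen. Such a set is open, since for $x'\in W\setminus\{x\}$ it contains $\pi^{-1}(W')$ for a clopen $W'\ni x'$ with $W'\subseteq W\setminus\{x\}$. The map $\pi$ is continuous. Points with different projections are separated by sets $\pi^{-1}(W)$, and $(y,0),(y,1)$ by the clopen set $\{(y,1)\}$, so $K$ is Hausdorff. Given an open cover, choose for each $x$ a basic neighborhood $\pi^{-1}(W_x)\setminus\{(x,1)\}$ inside a member of the cover. Finitely many $W_x$ cover $2^\omega$, and the corresponding neighborhoods miss only finitely many points of $K$. So $K$ is compact. Let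
\[
X=(Q\times\{0\})\cup(Y\times\{1\}).
\]
Every basic neighborhood of a point $(x,0)$ meets $Q\times\{0\}$, so $X$ is dense in $K$. The subspace $2^\omega\times\{0\}$ carries the usual topology, so $K\setminus X=P'\times\{0\}\cong\mathbb P$.

\emph{$X$ is Menger.} Let $\mathcal U_n$ be open covers of $X$. Pick one member of each $\mathcal U_{2n}$ so that these cover the countable set $Q\times\{0\}$, and let $U$ be their union. For $q\in Q$ we have $(q,1)\notin K$, so there is a clopen $W_q\ni q$ with $\pi^{-1}(W_q)\cap X\subseteq U$. The set $C=2^\omega\setminus\bigcup_{q\in Q}W_q$ is a compact subset of $P'$, and $X\setminus U\subseteq(Y\cap C)\times\{1\}$, which is countable by \eqref{eq:conc}. Cover it using one member of each $\mathcal U_{2n+1}$.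

\emph{$X$ is not $\sigma$-compact.} Since $X$ is uncountable, it suffices to show that every compact $F\subseteq X$ is countable. The set $\pi(F)\subseteq Q\cup Y$ is compact, and $\pi$ is injective on $X$. If $\pi(F)$ were uncountable, the uncountable Borel set $\pi(F)\setminus Q\subseteq Y$ would contain an uncountable compact set $C'$ by (D2). Then $C'\subseteq P'$ and $Y\cap C'=C'$, contradicting \eqref{eq:conc}.
\end{proof}

\begin{remark}
The conclusion of Theorem~\ref{thm:reduction} fails for this $X$ and $K$. For $h\in C(K)$ and $\varepsilon>0$, only finitely many $y\in Y$ have $|h(y,1)-h(y,0)|\ge\varepsilon$: otherwise such points $y_n$, pairwise distinct, converge to some $x\in2^\omega$, and then both $(y_n,0)$ and $(y_n,1)$ converge to $(x,0)$. So a continuous map of $K$ into a metrizable compact space, which embeds in $\mathbb R^\omega$, identifies $(y,1)\in X$ with $(y,0)\in K\setminus X$ for all but countably many $y$.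
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:P}]
(i)$\Rightarrow$(ii). Let $X$ be Lindel\"of with $A=K\setminus X\cong\mathbb P$, and take $g:K\to M$ from Theorem~\ref{thm:reduction}. Since $A=g^{-1}(g(A))$, the map $g|A:A\to g(A)$ is perfect. As $A$ is \v{C}ech-complete, so is its perfect image $g(A)$ \cite[Theorem 3.9.10]{Engelking}. Thus $g(A)$ is a $G_\delta$ in its closure in $M$, and this closure is a $G_\delta$ in the metrizable space $M$. So $g(X)=M\setminus g(A)$ is an $F_\sigma$ in a compact space, hence $\sigma$-compact, and so is $X=g^{-1}(g(X))$.

(ii)$\Rightarrow$(iii) holds because Menger spaces are Lindel\"of, and (iii)$\Rightarrow$(i) is Proposition~\ref{prop:duplicate}.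
\end{proof}

\section{Co-analytic sets of reals}\label{sec:reals}

\begin{theorem}\label{thm:pi11}
If $a\in\omega^\omega$ and $\omega_1^{L[a]}<\omega_1$, then every Menger $\Pi^1_1(a)$ set $Y\subseteq2^\omega$ is $\sigma$-compact.
\end{theorem}

The obstruction to the Menger property will be a copy of $\omega^\omega$ that is closed in $Y$. The model case is $Y=P'$ with complement $Q$. For $v\in\omega^{<\omega}$ let $s_v=0^{v(0)}1\cdots0^{v(|v|-1)}1$ and let $a_v=s_v000\cdots\in Q$. The children $s_{v^\frown k}=s_v0^k1$ follow $a_v$ for longer and longer stretches and then leave it. The points $\theta(z)=\bigcup_ns_{z\upharpoonright n}$ lie in $Y$, and their only limit points of another form are the $a_v$, which lie outside $Y$. We reproduce this picture inside a general $Y$. The difficulty is to make sure that the limits $\bigcup_ns_{z\upharpoonright n}$ belong to $Y$. For this we write $Y=p[S]$ and build, along with $s_v$, finite pieces of a witness to membership in $Y$.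

\subsection*{A derivative on trees}
Let $S$ be a tree on $2\times\Lambda$, $Y=p[S]$ and $A=2^\omega\setminus Y$. For a tree $S'\subseteq S$ and $\sigma\in S'$ let
\[
T(S',\sigma)=\{s\in2^{<\omega}:\ \text{some }(s,u)\in S'\text{ is comparable with }\sigma\}.
\]
This is a tree, and the compact set $[T(S',\sigma)]$ contains every $x$ that has a witness $(x,u)\in[S']$ passing through $\sigma$. If this compact set misses $A$, it is a compact piece of $Y$, and $\sigma$ can be discarded. So put
\[
(S')^*=\{\sigma\in S':\ [T(S',\sigma)]\cap A\ne\emptyset\}.
\]
If $\sigma'\subseteq\sigma$ then $T(S',\sigma)\subseteq T(S',\sigma')$, so $(S')^*$ is a tree. Let $S^0=S$, $S^{\xi+1}=(S^\xi)^*$, and take intersections at limits. The sequence decreases, so it has a stable value $S^\infty=(S^\infty)^*$.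

\begin{lemma}\label{lem:dich}
\begin{itemize}
\item[(a)] If $S^\infty=\emptyset$, then $Y=\bigcup\{[T(S^\xi,\sigma)]:\xi\in\mathrm{Ord},\ \sigma\in S^\xi\setminus S^{\xi+1}\}$.
\item[(b)] If $S^\infty\ne\emptyset$, then $Y$ has a closed subspace homeomorphic to $\omega^\omega$, so $Y$ is not Menger.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Each set in the union misses $A$, so it lies in $Y$. Let $x\in Y$ and $(x,u)\in[S]$. The least ordinal $\eta$ with $(x,u)\notin[S^\eta]$ exists, and it is neither $0$ nor a limit; say $\eta=\xi+1$. Then some $\sigma=(x{\upharpoonright}n,u{\upharpoonright}n)$ is in $S^\xi\setminus S^{\xi+1}$. All initial segments of $(x,u)$ are in $S^\xi$ and comparable with $\sigma$, so $x\in[T(S^\xi,\sigma)]$.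

(b) For $\sigma\in S^\infty$ and $b\in A\cap[T(S^\infty,\sigma)]$ we have:
\begin{equation}\label{eq:ext}
\text{for every }m\ge|\sigma|\text{ some }(b{\upharpoonright}m,w)\in S^\infty\text{ extends }\sigma .
\end{equation}
Such $b$ exists for every $\sigma\in S^\infty$. So every node of $S^\infty$ has a proper extension in $S^\infty$ and lies on a branch $(x,u)\in[S^\infty]$, and then $x\in Y$.

We choose $\sigma_v=(s_v,u_v)\in S^\infty$ and $a_v\in A\cap[T(S^\infty,\sigma_v)]$ for $v\in\omega^{<\omega}$. Let $\sigma_\emptyset=\emptyset$. Given $\sigma_v$, pick $a_v$ and define $\sigma_{v^\frown k}$ by recursion on $k$. Let $m_k\ge k+|\sigma_v|$ be larger than $|s_{v^\frown j}|$ for all $j<k$. By \eqref{eq:ext}, some $\tau=(a_v{\upharpoonright}m_k,w)\in S^\infty$ extends $\sigma_v$. Take a branch $(x,u)$ of $S^\infty$ through $\tau$. Since $x\in Y$ and $a_v\in A$, we have $x\ne a_v$. Take $l>m_k$ with $x{\upharpoonright}l\ne a_v{\upharpoonright}l$ and put $\sigma_{v^\frown k}=(x{\upharpoonright}l,u{\upharpoonright}l)$. Then $\sigma_{v^\frown k}$ properly extends $\sigma_v$, and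
\[
a_v{\upharpoonright}m_k\subseteq s_{v^\frown k},\qquad s_{v^\frown k}\not\subseteq a_v .
\]
For $j<k$ the sequence $s_{v^\frown k}$ agrees with $a_v$ up to length $m_k>|s_{v^\frown j}|$, while $s_{v^\frown j}\not\subseteq a_v$. So $s_{v^\frown j}$ and $s_{v^\frown k}$ are incompatible. It follows that $s_v$ and $s_{v'}$ are incompatible whenever $v$ and $v'$ are.

For $z\in\omega^\omega$ let $x_z=\bigcup_ns_{z\upharpoonright n}$. Then $(x_z,\bigcup_nu_{z\upharpoonright n})\in[S]$, so $x_z\in Y$. Let $B=\{x_z:z\in\omega^\omega\}$. By incompatibility, $z\mapsto x_z$ is injective and $\{x\in B:s_v\subseteq x\}=\{x_z:v\subseteq z\}$. Since $|s_{z\upharpoonright n}|\ge n$, these sets form a base of $B$, and $z\mapsto x_z$ is a homeomorphism $\omega^\omega\to B$.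

It remains to show that $B$ is closed in $Y$. Let $y=\lim_jx_{z_j}$ in $2^\omega$. The set $\{v:s_v\subseteq y\}$ contains $\emptyset$, is closed under initial segments, and is a chain. If it is infinite, its union is some $z$ and $y=x_z\in B$. Otherwise let $v$ be its largest element. For large $j$ we have $s_v\subseteq x_{z_j}$, hence $v\subseteq z_j$; let $k_j=z_j(|v|)$, so that $s_{v^\frown k_j}\subseteq x_{z_j}$. For each $k$ we have $s_{v^\frown k}\not\subseteq y$, so $k_j=k$ for only finitely many $j$. Thus $k_j\to\infty$. As $a_v{\upharpoonright}m_{k_j}\subseteq x_{z_j}$ and $m_{k_j}\ge k_j$, we get $y=a_v\in A$. So $\overline B\cap Y=B$, and $Y$ is not Menger by Lemma~\ref{lem:menger}(a),(c).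
\end{proof}

If $\Lambda=\omega$, then $S$ is countable and each node is discarded at most once, so the union in (a) is countable: a Menger set $p[S]\subseteq2^\omega$ is $\sigma$-compact, with no extra hypothesis. A co-analytic set is the projection of a tree on $2\times\omega_1$, which has uncountably many nodes. We then count the trees $T(S^\xi,\sigma)\subseteq2^{<\omega}$ instead of the nodes, by showing that they all lie in $L[a]$.

\begin{proof}[Proof of Theorem~\ref{thm:pi11}]
By (D4), $A=2^\omega\setminus Y=p[R]$ with $R\in L[a]$ a tree on $2\times\omega$. For $x\in2^\omega$ let $R(x)=\{t\in\omega^{<\omega}:(x{\upharpoonright}|t|,t)\in R\}$. Then $x\in Y$ if and only if $R(x)$ is well-founded, that is, by (D5), has a rank function into $\omega_1$. The Shoenfield tree searches for $x$ together with such a function. Let $(t_i)_{i<\omega}$ be a recursive bijective enumeration of $\omega^{<\omega}$ that lists each sequence after its proper initial segments; then $|t_i|\le i$. Let $S$ be the tree of all $(s,u)\in2^n\times\omega_1^n$, $n<\omega$, such that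
\[
u_i>u_j\ \text{ whenever } i,j<n,\ t_i\subsetneq t_j\text{ and }(s{\upharpoonright}|t_j|,t_j)\in R .
\]
If $(x,u)\in[S]$, then $t_i\mapsto u_i$ is a rank function on $R(x)$. Conversely, if $\rho:R(x)\to\omega_1$ is a rank function, let $u_i=\rho(t_i)$ for $t_i\in R(x)$ and $u_i=0$ otherwise; then $(x,u)\in[S]$. So $Y=p[S]$. Here $\omega_1$ is the true $\omega_1$, an ordinal like any other for $L[a]$, and $S$ is defined from it and $R$ by an absolute formula. Hence $S\in L[a]$.

Let $T\subseteq2^{<\omega}$ be a tree in $L[a]$. The statement $[T]\cap A\ne\emptyset$ says that the tree $\{(s,t)\in R:s\in T\}\in L[a]$ is ill-founded, which is absolute by (D5). By induction on $\xi$, the derivatives $S^\xi$ computed in $L[a]$ and in $V$ coincide, and every $T(S^\xi,\sigma)$ belongs to $L[a]$.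

Since $Y$ is Menger, $S^\infty=\emptyset$ by Lemma~\ref{lem:dich}(b). By Lemma~\ref{lem:dich}(a), $Y$ is a union of compact sets $[T]$ with $T\in L[a]$ a subtree of $2^{<\omega}$. Since $\omega_1^{L[a]}<\omega_1$, there are only countably many such $T$.
\end{proof}

When $\mathfrak b>\omega_1$, the hypothesis on $L[a]$ is necessary.

\begin{lemma}\label{lem:thin}
If $\mathfrak b>\omega_1$ and $\omega_1^{L[a]}=\omega_1$ for some real $a$, there is a Menger co-analytic set of reals that is not $\sigma$-compact.
\end{lemma}

\begin{proof}
A set has the \emph{perfect set property} if it is countable or contains a perfect set. By Solovay's theorem \cite[\S14]{Kanamori}, every co-analytic set has the perfect set property if and only if $\omega_1^{L[a]}<\omega_1$ for all $a$. So there is an uncountable co-analytic set $Y$ with no perfect subset, and we may take $Y\subseteq2^\omega$ (the map $\theta$ carries such a subset of $\omega^\omega$ to such a subset of $2^\omega$). By (D3), $Y$ is a union of $\aleph_1$ Borel sets, each countable by (D2). So $|Y|=\aleph_1<\mathfrak b$, and $Y$ is Menger by Lemma~\ref{lem:menger}(d). Compact subsets of $Y$ are countable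 by (D2), so $Y$ is not $\sigma$-compact.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
(1)$\Rightarrow$(2). Proposition~\ref{prop:duplicate} gives $\mathfrak b>\omega_1$, and co-analytic sets of reals are co-analytic spaces (Section~\ref{sec:intro}). (2)$\Rightarrow$(3) is Lemma~\ref{lem:thin}. (3)$\Rightarrow$(1). By (D4) and Theorem~\ref{thm:pi11}, every Menger co-analytic subset of $2^\omega$ is $\sigma$-compact, and this is all that the proof of Theorem~\ref{thm:transfer} uses.
\end{proof}

\section{Consistency strength}\label{sec:con}

By Theorem~\ref{thm:char}, we must show that condition (3) is equiconsistent with an inaccessible cardinal.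

\subsection*{The lower bound}
Assume $\omega_1^{L[a]}<\omega_1$ for all reals $a$. We claim that $\omega_1$ is inaccessible in $L$. It is an uncountable regular cardinal in $L$. Suppose $\omega_1=(\mu^+)^L$ with $\omega\le\mu<\omega_1$, and let $a$ code a well-order of $\omega$ of type $\mu$. Then $\mu$ is countable in $L[a]$, so $\omega_1^{L[a]}$ is a cardinal of $L$ above $\mu$, and $\omega_1^{L[a]}\ge(\mu^+)^L=\omega_1$, a contradiction. So $\omega_1$ is a limit cardinal in $L$, and a strong limit because $L\models\mathrm{GCH}$.

\subsection*{The L\'evy collapse}
An inaccessible cardinal $\kappa$ is inaccessible in $L$, so we force over $L$. The poset $\mathrm{Col}(\omega,{<}\kappa)$ of finite partial functions $r$ on $\kappa\times\omega$ with $r(\alpha,n)<\alpha$ has the $\kappa$-c.c.\ and makes every $\alpha<\kappa$ countable. Let $G$ be generic over $L$ and $W=L[G]$, so $\kappa=\omega_1^W$. For $\mu<\kappa$ let $G_\mu=G\cap\mathrm{Col}(\omega,{<}\mu)$. It is generic for a poset of size less than $\kappa$, so $\kappa$ is inaccessible in $L[G_\mu]$. A function $c:\omega\to\mathrm{Ord}$ in $W$ is determined by $G$ and countably many antichains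 of size less than $\kappa$, so $c\in L[G_\mu]$ for some $\mu<\kappa$, and $\omega_1^{L[c]}\le\omega_1^{L[G_\mu]}<\kappa$. Thus
\begin{equation}\label{eq:star}
\omega_1^{L[c]}<\kappa\quad\text{for all }c:\omega\to\mathrm{Ord}\text{ with }c\in W.
\end{equation}
So $W$ satisfies the second half of (3). It fails the first: each $L[G_\mu]$ has fewer than $\kappa$ reals, so CH holds in $W$. We raise $\mathfrak b$ by adding $\omega_2$ dominating reals with c.c.c.\ forcing. The c.c.c.\ in $W$ preserves $\omega_1$, but it says nothing about $\omega_1^{L[a]}$ for a new real $a$. What we need is that every new real lies in a c.c.c.\ extension of one of the small models $L[c]$ of \eqref{eq:star}. This holds for Hechler forcing because its definition is simple.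

\subsection*{Hechler forcing}
Conditions of $\mathbb D$ are pairs $(s,f)\in\omega^{<\omega}\times\omega^\omega$, with \emph{stem} $s$. Put $(s',f')\le(s,f)$ if $s'\supseteq s$, $f'\ge f$, and $s'(n)\ge f(n)$ for $|s|\le n<|s'|$. The weakest condition is $\mathbf 1=(\emptyset,0)$. A real $d\in\omega^\omega$ \emph{satisfies} $(s,f)$ if $s\subseteq d$ and $d(n)\ge f(n)$ for $n\ge|s|$. For a transitive model $M$ of ZFC let $\Phi^M(d)$ be the set of conditions in $\mathbb D^M=\mathbb D\cap M$ satisfied by $d$. Call $d$ \emph{Hechler over $M$} if $\Phi^M(d)$ is a $\mathbb D^M$-generic filter over $M$.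

\begin{lemma}\label{lem:hechler}
\begin{itemize}
\item[(a)] Conditions $(s,f),(t,g)$ with $|s|\le|t|$ are compatible if and only if $s\subseteq t$ and $t(n)\ge f(n)$ for $|s|\le n<|t|$. Antichains of $\mathbb D$ are countable.
\item[(b)] $\Phi^M(d)$ is a filter on $\mathbb D^M$ for every $d$.
\item[(c)] If $\Gamma$ is $\mathbb D^M$-generic over $M$ and $d$ is the union of the stems in $\Gamma$, then $d\in\omega^\omega$, $\Gamma=\Phi^M(d)$, and $x\le^*d$ for all $x\in\omega^\omega\cap M$.
\item[(d)] If $M\subseteq N$ are transitive models of ZFC and $d$ is Hechler over $N$, then $d$ is Hechler over $M$.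
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $(r,h)$ extends both, then $s\subseteq t\subseteq r$ and $t(n)=r(n)\ge f(n)$ for $|s|\le n<|t|$. Conversely, $(t,\max(f,g))$ is then a common extension. Conditions with the same stem are compatible, and there are countably many stems.

(b) If $d$ satisfies $(s,f)$ and $(t,g)$ with $|s|\le|t|$, then $s\subseteq t\subseteq d$ and $t(n)=d(n)\ge f(n)$ for $|s|\le n<|t|$, so $(t,\max(f,g))\in M$ extends both, and $d$ satisfies it. If $d$ satisfies $(s',f')\le(s,f)$, then $d(n)=s'(n)\ge f(n)$ for $|s|\le n<|s'|$ and $d(n)\ge f'(n)\ge f(n)$ for $n\ge|s'|$, so $d$ satisfies $(s,f)$.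

(c) By density, each $(s,f)\in\Gamma$ has extensions in $\Gamma$ with arbitrarily long stems. So $d\in\omega^\omega$ and $d$ satisfies $(s,f)$; thus $\Gamma\subseteq\Phi^M(d)$. If $r\in\Phi^M(d)$, some $r'\in\Gamma$ is below $r$ or incompatible with $r$; the latter is excluded by (b), so $r\in\Gamma$. For $x\in M$ the conditions $(s,f)$ with $f\ge x$ are dense.

(d) By (b) it suffices to show that $\Phi^M(d)$ meets every maximal antichain $B\in M$ of $\mathbb D^M$. By (a), $B$ is countable in $M$, so it is coded by a real of $M$, and compatibility is arithmetical. Hence ``every condition is compatible with an element of $B$'' is $\Pi^1_1$ in this code. By (D5) it holds in $N$, so the generic filter $\Phi^N(d)$ meets $B$.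
\end{proof}

The idea of the proof is visible for a single Hechler real $d$ over $W$. A real $a\in W[d]$ is given by maximal antichains $B_n\subseteq\mathbb D^W$ and maps $\varphi_n:B_n\to\omega$ in $W$: $a(n)=\varphi_n(r)$ for the unique $r\in B_n$ satisfied by $d$. These data are coded by one real $c\in W$, so $a\in L[c][d]$. By Lemma~\ref{lem:hechler}(d), $L[c][d]$ is a c.c.c.\ extension of $L[c]$, so $\omega_1^{L[a]}\le\omega_1^{L[c]}<\kappa$. For an iteration two things change. Names mention ordinals below $\omega_2^W$, so $c$ must be a sequence of ordinals. And the iterations of $W$ and of $L[c]$ are different posets, which we do not compare; they communicate only through the sequence of Hechler reals.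

\subsection*{The iteration}
For a poset $\mathbb Q$, a \emph{nice $\mathbb Q$-name} is a sequence $\tau=\langle(B_n,\varphi_n):n<\omega\rangle$ with $B_n$ a countable maximal antichain of $\mathbb Q$ and $\varphi_n:B_n\to\omega$. For a generic filter $F$, $\tau[F](n)=\varphi_n(p)$ for the unique $p\in B_n\cap F$. If $\mathbb Q$ is c.c.c.\ and $q$ forces $\dot x\in\omega^\omega$, there is a nice name $\tau$ with $q\Vdash\tau=\dot x$: let $B_n$ be a maximal antichain of conditions that are incompatible with $q$ or decide $\dot x(n)$ below $q$. We identify a real $x$ with the Hechler condition $(t_{x(0)},\langle x(n+1):n<\omega\rangle)$, where $(t_i)$ is the recursive enumeration of $\omega^{<\omega}$ used in Section~\ref{sec:reals}. Thus reals and Hechler conditions are the same objects, absolutely.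

In any model of ZFC define $\mathbb D_\gamma$ by recursion. Conditions are finite functions $p$ with $\operatorname{dom}p\subseteq\gamma$ and $p(i)$ a nice $\mathbb D_i$-name; read $p(i)$ as $\mathbf 1$ for $i\notin\operatorname{dom}p$. Put $p\le q$ if $p{\upharpoonright}i\Vdash_{\mathbb D_i}p(i)\le q(i)$ for all $i\in\operatorname{dom}q$. At limits $\mathbb D_\gamma=\bigcup_{j<\gamma}\mathbb D_j$. If $\mathbb D_i$ is c.c.c., then $p\mapsto(p{\upharpoonright}i,p(i))$ is a dense embedding of $\mathbb D_{i+1}$ into $\mathbb D_i*\dot{\mathbb D}$. So by induction $\mathbb D_\gamma$ is the finite support iteration of Hechler forcing of length $\gamma$, and it is c.c.c. Let $M$ be a model. By the two-step iteration theorem and Lemma~\ref{lem:hechler}(c), the $\mathbb D_{i+1}^M$-generic filters over $M$ are exactly the sets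
\begin{equation}\label{eq:step}
\{p\in\mathbb D^M_{i+1}:\ p{\upharpoonright}i\in F\text{ and }d\text{ satisfies }p(i)[F]\}
\end{equation}
with $F$ $\mathbb D_i^M$-generic over $M$ and $d$ Hechler over $M[F]$. If $H$ is $\mathbb D_\gamma^M$-generic, then $H_i=H\cap\mathbb D_i^M$ is $\mathbb D_i^M$-generic for $i\le\gamma$, and $H_{i+1}$ has the form \eqref{eq:step} with $F=H_i$ and a real $d_i$ Hechler over $M[H_i]$. We call the $d_i$ the \emph{Hechler reals of $H$}. Induction on $\max\operatorname{dom}p$ gives, for $p\in\mathbb D_\gamma^M$,
\begin{equation}\label{eq:recover}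
p\in H\iff d_i\text{ satisfies }p(i)[H_i]\text{ for all }i\in\operatorname{dom}p .
\end{equation}

\begin{lemma}\label{lem:bbig}
If $H$ is $\mathbb D^M_{\lambda}$-generic over $M$, where $\lambda=\omega_2^M$, then $M[H]\models\mathfrak b>\omega_1$.
\end{lemma}

\begin{proof}
Cardinals and cofinalities are preserved. A nice $\mathbb D_\lambda$-name involves countably many conditions with finite domains, so it is a nice $\mathbb D_\gamma$-name for some $\gamma<\lambda$. Hence every real of $M[H]$, and by regularity of $\lambda$ all members of any family of $\omega_1$ reals, lie in some $M[H_\gamma]$, $\gamma<\lambda$. Then $d_\gamma$ dominates them by Lemma~\ref{lem:hechler}(c).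
\end{proof}

\begin{remark}
From a measurable cardinal $\kappa$ the consistency of (1) is now quick. The poset $\mathbb D_{\omega_2}$ has size less than $\kappa$, so $\kappa$ stays measurable (L\'evy--Solovay). Hence $\mathbf\Pi^1_1$-determinacy holds in the extension (Martin), and Menger co-analytic sets of reals are $\sigma$-compact there. Lemma~\ref{lem:bbig} and Theorem~\ref{thm:transfer} apply.
\end{remark}

Return to $W=L[G]$ and let $\lambda=\omega_2^W$. The next lemma turns \eqref{eq:recover} into a definition: it reads the Hechler reals of $W$'s iteration as Hechler reals of the iteration of $L[c]$.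

\begin{lemma}\label{lem:A}
Let $c:\omega\to\mathrm{Ord}$ be in $W$, $M=L[c]$ and $\gamma\le\lambda$. Let $H$ be $\mathbb D^W_\gamma$-generic over $W$ with Hechler reals $\langle d_i:i<\gamma\rangle$. Define recursively, for $j\le\gamma$,
\[
F_j=\{p\in\mathbb D_j^M:\ d_i\text{ satisfies }p(i)[F_i]\text{ for all }i\in\operatorname{dom}p\}.
\]
Then $F_j\in W[H_j]$ is $\mathbb D_j^M$-generic over $M$ for all $j\le\gamma$, and $\langle d_i:i<\gamma\rangle\in M[F_\gamma]$.
\end{lemma}

\begin{proof}
We argue by induction on $\gamma$, for all $H$ at once. The set $F_j$ is defined from $c$ and $\langle d_i:i<j\rangle$, so it depends only on $H_j$ and has a $\mathbb D_j^W$-name $\dot F_j$. By induction, $\dot F_j$ is forced to be generic over $M$ for $j<\gamma$; in particular the values $p(i)[F_i]$ in the definition of $F_\gamma$ make sense. The case $\gamma=0$ is trivial.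

\emph{$\gamma=i+1$.} We have $M[F_i]\subseteq W[H_i]$, and $d_i$ is Hechler over $W[H_i]$. By Lemma~\ref{lem:hechler}(d), $d_i$ is Hechler over $M[F_i]$. The set $F_{i+1}$ has the form \eqref{eq:step} with $F=F_i$ and $d=d_i$, so it is generic.

\emph{$\gamma$ limit.} $F_\gamma$ is the increasing union of the filters $F_j=F_\gamma\cap\mathbb D_j^M$, $j<\gamma$, so it is a filter. Let $E\in M$ be dense in $\mathbb D_\gamma^M$. We show that the conditions of $\mathbb D_\gamma^W$ forcing $\dot F_\gamma\cap E\neq\emptyset$ are dense. Let $q\in\mathbb D_\gamma^W$ and fix $j<\gamma$ with $\operatorname{dom}q\subseteq j$. The set $\{p{\upharpoonright}j:p\in E\}\in M$ is dense in $\mathbb D_j^M$: if $r\in\mathbb D_j^M$ and $p\le r$ with $p\in E$, then $p{\upharpoonright}j\le r$. Since $\dot F_j$ is forced to be generic over $M$, there are $q_0\le q$ in $\mathbb D_j^W$ and $p\in E$ with $q_0\Vdash p{\upharpoonright}j\in\dot F_j$. The finitely many remaining coordinates of $p$ lie beyond the domain of $q_0$, so we can copy them. For $i\in\operatorname{dom}p\setminus j$, the value $p(i)[\dot F_i]$ is forced by $\mathbb D_i^W$ to be a real; let $\tau_i$ be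 a nice $\mathbb D_i^W$-name for it. Let $q'=q_0\cup\{(i,\tau_i):i\in\operatorname{dom}p\setminus j\}$. Then $q'\le q$. If $q'\in H$, then $p{\upharpoonright}j\in F_j$, and by \eqref{eq:recover} $d_i$ satisfies $\tau_i[H_i]=p(i)[F_i]$ for $i\in\operatorname{dom}p\setminus j$. So $p\in F_\gamma\cap E$.

Finally, $d_i$ is the union of the stems of the conditions $p(i)[F_i]$ with $p\in F_{i+1}$: these stems are initial segments of $d_i$ by definition, and they are arbitrarily long by genericity. This defines $\langle d_i:i<\gamma\rangle$ in $M[F_\gamma]$.
\end{proof}

From now on $H$ is $\mathbb D_\lambda^W$-generic over $W$, with Hechler reals $\vec d=\langle d_i:i<\lambda\rangle$.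

\begin{lemma}\label{lem:B}
For every real $a\in W[H]$ there is $c:\omega\to\mathrm{Ord}$ in $W$ such that $a\in N$ for every transitive model $N$ of ZFC with $L[c]\subseteq N\subseteq W[H]$ and $\vec d\in N$.
\end{lemma}

\begin{proof}
\emph{Capturing names.} We show by induction on $\gamma\le\lambda$ that every $p\in\mathbb D_\gamma^W$ and every nice $\mathbb D_\gamma^W$-name $\tau\in W$ lies in $L[c]$ for some $c:\omega\to\mathrm{Ord}$ in $W$. For $p$, interleave the finitely many sequences that capture the names $p(i)$, $i\in\operatorname{dom}p$. For $\tau=\langle(B_n,\varphi_n):n<\omega\rangle$, work in $W$. Enumerate $\bigcup_nB_n=\{p_k:k<\omega\}$, choose $c_k$ with $p_k\in L[c_k]$, and let $\zeta_k$ be the position of $p_k$ in the canonical well-order of $L[c_k]$. Let $e(k,n)=\varphi_n(p_k)+1$ if $p_k\in B_n$ and $e(k,n)=0$ otherwise. Let $c$ list, through fixed recursive pairing functions, the ordinals $c_k(m)$, $\zeta_k$ and $e(k,n)$. In $L[c]$ we recover $\langle c_k,\zeta_k:k<\omega\rangle$, then $\langle p_k:k<\omega\rangle$ by uniform definability of the well-orders, and then $\tau$ from $e$.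

\emph{Evaluating names.} Let $a=\tau[H]$ with $\tau$ a nice $\mathbb D_\lambda^W$-name, and take $c$ with $\tau\in L[c]$. The name $\tau$ need not be a name for the iteration of $L[c]$, so we evaluate it directly from $\vec d$. Let $\Sigma$ be the smallest set that contains $\tau$, contains the elements of the antichains of each name in $\Sigma$, and contains the names $p(i)$ of each condition $p\in\Sigma$. Define on $\Sigma$, by recursion on $\in$-rank: a condition $p$ is \emph{true} if $d_i$ satisfies $\mathrm{val}(p(i))$ for all $i\in\operatorname{dom}p$; for a name $\sigma=\langle(B_n,\varphi_n):n<\omega\rangle$, $\mathrm{val}(\sigma)(n)=\varphi_n(p)$ if $p$ is the unique true element of $B_n$, and $0$ if there is no unique such $p$. In $W[H]$, induction shows that $p$ is true if and only if $p\in H$, and that $\mathrm{val}(\sigma)=\sigma[H_i]$ for a nice $\mathbb D_i^W$-name $\sigma\in\Sigma$. The first claim for $p$ follows from \eqref{eq:recover} and the second claim for the $p(i)$; the second claim for $\sigma$ follows from the first for the elements of $B_n$, as $B_n\cap H=B_n\cap H_i$ is a singleton. So $\mathrm{val}(\tau)=a$. The definitions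 of $\Sigma$, truth and $\mathrm{val}$ involve only $\tau$ and $\vec d$ and are absolute. Hence $N$ computes the same value, and $a\in N$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:con}]
If (1) holds, then (3) holds by Theorem~\ref{thm:char}, and $\omega_1$ is inaccessible in $L$ by the lower bound. Conversely, let $\kappa$ be inaccessible and let $W$, $\lambda$, $H$ be as above. By Lemma~\ref{lem:bbig}, $W[H]\models\mathfrak b>\omega_1$, and $\omega_1^{W[H]}=\omega_1^W=\kappa$ by the c.c.c. Let $a\in W[H]$ be a real, take $c$ from Lemma~\ref{lem:B}, and let $M=L[c]$. By Lemma~\ref{lem:A}, $N=M[F_\lambda]\subseteq W[H]$ is a generic extension of $M$ by a poset that is c.c.c.\ in $M$, and $\vec d\in N$. So $a\in N$, $L[a]\subseteq N$, and by \eqref{eq:star}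
\[
\omega_1^{L[a]}\le\omega_1^{N}=\omega_1^{L[c]}<\kappa=\omega_1^{W[H]} .
\]
Thus $W[H]$ satisfies (3), and in $W[H]$ every co-analytic Menger space is $\sigma$-compact.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Engelking}
Engelking, \emph{General Topology}.

\bibitem{Kanamori}
Kanamori, \emph{The Higher Infinite}.

\bibitem{Tall}
Franklin D. Tall, \emph{Definable versions of Menger's conjecture}, arXiv:1607.04781 (2016).

\end{thebibliography}
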